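# When the Demailly–Pham inequality is an equality: diagonal ideals and the valuation that computes the threshold

## 1. A divisor over the origin and its valuation ideals

Everything in this lecture is controlled by one valuation, so we build it first.

Let $\mathcal O_n$ be the ring of holomorphic germs $f:(\mathbb C^n,0)\to\mathbb C$, with maximal ideal $\mathfrak m_n$. All ideals $I$ below have finite colength: $I\subseteq\mathfrak m_n$ and $\dim_{\mathbb C}\mathcal O_n/I<\infty$. Write $X=\mathbb A^n$.

**Definition (divisor over $0$).** A divisor over $0$ is a prime divisor $E$ on a smooth variety $Y$ with a projective birational morphism $\mu:Y\to X$ such that $\mu(E)=\{0\}$.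

Since $E$ is compact and irreducible, a germ $f\in\mathcal O_n$ can be pulled back to a neighborhood of $\mu^{-1}(0)$ and has a well-defined order of vanishing $\mathrm{ord}_E(f)$ along $E$. This is a valuation on $\mathcal O_n$, and $\mathrm{ord}_E(\mathfrak m_n)>0$, where for an ideal $J$ we put $\mathrm{ord}_E(J)=\min_{f\in J}\mathrm{ord}_E(f)$. We also need the order of the Jacobian of $\mu$ along $E$, shifted by one:
$$A(E)=1+\mathrm{ord}_E(K_{Y/X}).$$
This number does not depend on the model $Y$ on which $E$ appears.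

**Definition (log canonical threshold).** If $g_1,\dots,g_m$ generate $I$,
$$\mathrm{lct}(I)=\sup\{s>0:\ (|g_1|^2+\cdots+|g_m|^2)^{-s}\ \text{is integrable on a neighborhood of }0\}.$$

In Section 4 we prove that $\mathrm{lct}(I)$ is the minimum of $A(E)/\mathrm{ord}_E(I)$ over the components $E$ of the divisor cut out by $I$ on a log resolution. Choose a divisor $E$ over $0$ attaining the minimum ("computing $\mathrm{lct}(I)$"), put $b=\mathrm{ord}_E(I)$ and
$$v=\tfrac1b\,\mathrm{ord}_E,\qquad A(v)=\tfrac1b A(E),\qquad \mathfrak a_t=\{f\in\mathcal O_n:\ v(f)\ge t\}\quad(t\in\mathbb R).$$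
So $v(I)=1$, $A(v)=\mathrm{lct}(I)$, and $v$ takes values in the discrete set $\frac1b\mathbb Z$ on nonzero germs. The valuation $v$ and its ideals $\mathfrak a_t$ are the objects on which the proof turns.

**Example (the cusp).** Let $I=\langle y^2,x^3\rangle\subset\mathcal O_2$. We blow up three times.

First, $y=xy_1$: here $E_1=\{x=0\}$, $dx\wedge dy=x\,dx\wedge dy_1$, and $I$ becomes $x^2\langle y_1^2,x\rangle$. Second, $x=x_2y_1$: now $E_2=\{y_1=0\}$ and $E_1=\{x_2=0\}$, the form becomes $x_2y_1^2\,dx_2\wedge dy_1$, and $I$ becomes $x_2^2y_1^3\langle y_1,x_2\rangle$. Third, $y_1=tx_2$: now $E_3=\{x_2=0\}$ and $E_2=\{t=0\}$, the form becomes $x_2^4t^2\,dx_2\wedge dt$, and $I$ becomes $\langle x_2^6t^3\rangle$. In the other charts $I$ is also principal: $\langle y^2\rangle$ in the chart $x=x_1y$ of the first blow-up, $\langle x^3\rangle$ in the chart $y_1=y_2x$ of the second, $\langle s^2y_1^6\rangle$ in the chart $x_2=sy_1$ of the third. The pairs $(A(E_k),\mathrm{ord}_{E_k}(I))$ are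
$$(2,2),\qquad(3,3),\qquad(5,6)\qquad\text{for }k=1,2,3,$$
so $\mathrm{lct}(I)=5/6$, computed by $E_3$ alone. In the last chart $x=x_2^2t$ and $y=x_2^3t^2$, so $x^\alpha y^\beta=x_2^{2\alpha+3\beta}t^{\alpha+2\beta}$. Distinct monomials in $x,y$ give distinct monomials in $x_2,t$, so there is no cancellation, and $\mathrm{ord}_{E_3}$ is the monomial valuation with weights $2,3$ on $x,y$. Thus $v(x)=1/3$, $v(y)=1/2$, and $\mathfrak a_1$ is spanned by the monomials with $2\alpha+3\beta\ge6$: $\mathfrak a_1=\langle x^3,x^2y,y^2\rangle$. The weights of $v$ are the reciprocals of the exponents in $I$, and they add up to $\mathrm{lct}(I)$.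

What $v$ is for: there is an inequality bounding $\mathrm{lct}(I)$ from below by intersection numbers, and one asks for which $I$ it is an equality. The answer is that equality forces $v$ to look as in the cusp example, a monomial valuation in suitable coordinates, and then $I$ can be read off from $v$.

## 2. Mixed multiplicities, the number $\mathrm{DP}(I)$, and the theorem

**Definition (multiplicities).** The Samuel multiplicity $e(I)$ is defined by $\dim\mathcal O_n/I^k=\frac{e(I)}{n!}k^n+O(k^{n-1})$. For $0\le i\le n$, the mixed multiplicity $e_i(I)=e(I,\dots,I,\mathfrak m_n,\dots,\mathfrak m_n)$, with $I$ taken $i$ times and $\mathfrak m_n$ taken $n-i$ times, is given by the leading form $\frac1{n!}\sum_i\binom ni e_i(I)\,k^i l^{\,n-i}$ of the polynomial that equals $\dim\mathcal O_n/I^k\mathfrak m_n^l$ for large $k,l$.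

So $e_0(I)=1$ and $e_n(I)=e(I)$. If $I$ is generated by $n$ elements, then $e(I)=\dim\mathcal O_n/I$. For computing, the useful description is this: $e_i(I)$ is the multiplicity of the restriction of $I$ to a general $i$-dimensional linear subspace. For instance $e_1(I)$ is the order of $I$ on a general line; for the cusp ideal, $e_1=2$ and $e_2=6$.

**Definition.**
$$\mathrm{DP}(I)=\frac{e_0(I)}{e_1(I)}+\frac{e_1(I)}{e_2(I)}+\cdots+\frac{e_{n-1}(I)}{e_n(I)}.$$

The Demailly–Pham inequality, which we use as given, says $\mathrm{DP}(I)\le\mathrm{lct}(I)$.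

**Definition (integral closure, diagonal ideals).** A germ $f$ is integral over $J$ if $f^k+a_1f^{k-1}+\dots+a_k=0$ for some $k\ge1$ and $a_j\in J^j$. The germs integral over $J$ form an ideal $\overline J\supseteq J$. The ideal $I$ is diagonal with respect to coordinates $x_1,\dots,x_n$ if $\overline I=\overline{\langle x_1^{r_1},\dots,x_n^{r_n}\rangle}$ for some $r_1,\dots,r_n\in\mathbb Z_{\ge1}$.

For example $x^2y$ is integral over $\langle y^2,x^3\rangle$: $(x^2y)^2=x\cdot x^3\cdot y^2$ lies in the square of that ideal.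

The problem comes from Carles Bivià-Ausina, "The log canonical threshold of products of ideals and mixed Łojasiewicz exponents", arXiv:2409.14251 (2024). The conjecture says that $\mathrm{DP}(I)=\mathrm{lct}(I)$ if and only if $I$ becomes diagonal in a suitable coordinate system, that is, $\varphi^*(I)$ is diagonal with respect to coordinates $x_1,\dots,x_n$ for some biholomorphism $\varphi:(\mathbb C^n,0)\to(\mathbb C^n,0)$. It is true in every dimension $n\ge1$.

**Theorem A.** Let $I\subseteq\mathfrak m_n$ be an ideal of finite colength. Then $\mathrm{DP}(I)=\mathrm{lct}(I)$ if and only if there are coordinates $z_1,\dots,z_n$ of $(\mathbb C^n,0)$ and positive integers $r_1,\dots,r_n$ with $\overline I=\overline{\langle z_1^{r_1},\dots,z_n^{r_n}\rangle}$. After ordering $r_1\le\dots\le r_n$, one then has $r_i=e_i(I)/e_{i-1}(I)$.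

The two formulations agree: a ring isomorphism $\varphi^*$ commutes with integral closure, so if $z_i\circ\varphi=x_i$, then $\overline{\varphi^*(I)}=\overline{\langle x_i^{r_i}\rangle}$ if and only if $\overline I=\overline{\langle z_i^{r_i}\rangle}$. Either of the two data $z$, $\varphi$ determines the other.

## 3. Four ideals by hand

If $n=1$, every $I$ is $\langle x^r\rangle$, $e_1=r$, and $\mathrm{DP}(I)=1/r=\mathrm{lct}(I)$, since $|x|^{-2rs}$ is integrable near $0$ exactly for $s<1/r$.

If $I=\mathfrak m_n^r$, the restriction to an $i$-dimensional subspace is $\mathfrak m_i^r$, so $e_i=r^i$ and $\mathrm{DP}(I)=n/r$. The function $\sum|g_j|^2$ is comparable to $|x|^{2r}$, and $|x|^{-2rs}$ is integrable iff $2rs<2n$, so $\mathrm{lct}(I)=n/r$. Equality holds. The ideal is diagonal: a monomial $x^\alpha$ of degree $r$ has $(x^\alpha)^r=\prod(x_i^r)^{\alpha_i}\in\langle x_1^r,\dots,x_n^r\rangle^r$, so $\mathfrak m_n^r\subseteq\overline{\langle x_1^r,\dots,x_n^r\rangle}$, and the reverse inclusion holds since orders of vanishing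 behave well (Lemma 2 below).

For $I=\langle xy,x^3,y^3\rangle$ the inequality is strict. On the line $y=cx$ with $c\ne0$ the order is $2$, so $e_1=2$. Let $J=\langle xy,x^3+y^3\rangle\subseteq I$. Both $T=x^3$ and $T=y^3$ satisfy $T^2-(x^3+y^3)T+(xy)^3=0$, so $\overline J=\overline I$ and $e_2=e(J)=\dim\mathcal O_2/J$, the intersection number of $xy=0$ with $x^3+y^3=0$, which is $3+3=6$. Thus $\mathrm{DP}(I)=\frac12+\frac26=\frac56$. But $(|xy|^2+|x|^6+|y|^6)^{-s}\le|xy|^{-2s}$ is integrable for $s<1$, so $\mathrm{lct}(I)\ge1$.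

Finally let $I=\langle(y-x^2)^2,x^5\rangle$, diagonal in the coordinates $z=y-x^2$, $x$. Here $e_2=\dim\mathcal O_2/\langle z^2,x^5\rangle=10$, and on $y=cx$, $c\neq0$, the order is $2$, so $e_1=2$ and $\mathrm{DP}(I)=\frac12+\frac15=\frac7{10}$. It is not diagonal in the coordinates $x,y$. Indeed, suppose $\overline I=\overline{\langle x^\alpha,y^\beta\rangle}$. Restricting to a smooth curve, an ideal and its integral closure have the same order (shown in Step 5 of Section 9). On $y=0$ the order of $I$ is $\min(4,5)=4$, so $\alpha=4$; on $x=0$ it is $2$, so $\beta=2$. Then $e(I)$ would be $8$, not $10$. So a proof of Theorem A has to find the coordinate $y-x^2$. We return to this ideal in Section 6.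

## 4. Log resolutions, multiplier ideals, and textbook facts

**Algebraic models.** Let $\mathfrak m_n^N\subseteq I$. Truncate generators of $I$ at degree $N$ and add all monomials of degree $N$. This changes generators only by elements of $\mathfrak m_n^N$, so the new polynomials generate $I$. They generate an ideal $\mathcal I\subset\mathbb C[x_1,\dots,x_n]$ with zero set $\{0\}\subset X$ and $\mathcal I\mathcal O_n=I$. A log resolution of $I$ means a log resolution of $\mathcal I$: a projective birational $\mu:Y\to X$ with $Y$ smooth, $\mathcal I\mathcal O_Y=\mathcal O_Y(-F)$, and $F\cup\mathrm{Exc}(\mu)$ of simple normal crossings (snc). All components of $F$ lie over $0$. By Hironaka, every divisor over $0$ appears on a log resolution of any given finite collection of ideals.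

**Integrability.** Let $F=\sum a_EE$, $k_E=A(E)-1$, $0\ne f\in\mathcal O_n$, $s>0$. Then
$$|f|^2\Big(\sum|g_j|^2\Big)^{-s}\text{ is integrable near }0\iff\mathrm{ord}_E(f)+k_E+1>s\,a_E\ \text{ for all }E\subseteq\mathrm{Supp}\,F.\tag{1}$$
To see this, change variables by $\mu$. Integrability must be checked near each point of the compact set $\mu^{-1}(0)$. In coordinates $t_i$ adapted to the snc divisor, the Jacobian is a unit times $\prod t_i^{k_i}$, the function $\sum|g_j\circ\mu|^2$ is a positive factor times $\prod|t_i|^{2a_i}$, and $f\circ\mu=u\prod t_i^{b_i}$ with $u$ holomorphic and $b_i$ the order of $f\circ\mu$ along $t_i=0$. So the integrand is $|u|^2\prod|t_i|^{2(b_i+k_i-sa_i)}$ times a positive factor bounded above and below. It is integrable if all exponents $2(b_i+k_i-sa_i)$ exceed $-2$; for $a_i=0$ the exponent is $\ge0$. This is "$\Leftarrow$". At a general point of a component $E\subseteq\mathrm{Supp}\,F$ only one $t_i$ occurs and $u$ is a unit, so integrability forces $b_i+k_i-sa_i>-1$. This is "$\Rightarrow$".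

Since orders are integers, the condition in (1) is equivalent to $\mathrm{ord}_E(f)\ge\lfloor sa_E\rfloor-k_E$.

**Multiplier ideals.** Let $\mathcal J(I^s)\subseteq\mathcal O_n$ be the ideal of all $f$ satisfying (1), together with $0$. The algebraic multiplier ideal $\mu_*\mathcal O_Y(K_{Y/X}-\lfloor sF\rfloor)\subseteq\mu_*\mathcal O_Y(K_{Y/X})=\mathcal O_X$ is given by the same conditions $\mathrm{ord}_E(f)\ge\lfloor sa_E\rfloor-k_E$ for $E\subseteq\mathrm{Supp}\,F$; for the other prime divisors the condition reads $\mathrm{ord}_E(f)\ge-k_E$, which holds for regular $f$. For large $M$ all conditions hold on $\mathfrak m_n^M$. So $f\in\mathcal O_n$ satisfies them iff its Taylor polynomial of degree $<M$ does, and the monomials of degree $M$ satisfy them. Hence the germ at $0$ of the algebraic multiplier ideal generates $\mathcal J(I^s)$.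

**(F1)** On any log resolution, $\mathrm{lct}(I)=\min_EA(E)/\mathrm{ord}_E(I)$ over the components $E$ of $F$: take $f=1$ in (1). Since any $E$ over $0$ appears on a log resolution of $I$, we get $\mathrm{lct}(I)\le A(E)/\mathrm{ord}_E(I)$ for every $E$ over $0$. Moreover $\mathrm{lct}(I)$ and $\mathcal J(I^s)$ depend only on $\overline I$. Indeed, if $f^k+a_1f^{k-1}+\dots+a_k=0$ with $a_j\in I^j$, then $|a_j|\le C(\max_i|g_i|)^j$ near $0$, and the bound $|f|\le2\max_j|a_j|^{1/j}$ for roots gives $|f|\le C'\max_i|g_i|$. So if $\overline I=\overline J$, the sums of squares for $I$ and for $J$ bound each other up to constants.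

**(F2)** (Teissier, Risler–Teissier, Rees.) For $1\le i\le n$, $e_i(I)=e(I|_L)$ for all $L$ in a nonempty Zariski-open set of $i$-dimensional linear subspaces. Moreover $e_i(I^p)=p^ie_i(I)$; $I\subseteq J$ implies $e_i(J)\le e_i(I)$; $e_i$ depends only on $\overline I$; and (Teissier, Rees–Sharp) $e_i^2\le e_{i-1}e_{i+1}$ for $1\le i\le n-1$.

A consequence: for a general hyperplane $H$ and $0\le i\le n-1$, $e_i(I|_H)=e_i(I)$. For $i=0$ both are $1$. For $i\ge1$, the pairs $L\subset H$ form an irreducible incidence variety, in which the pairs with $e(I|_L)=e_i(I)$ contain a nonempty, hence dense, open set. So for general $H$ the good $L\subset H$ contain a nonempty open set of the subspaces of $H$; it meets the open set of those $L\subset H$ that are good for $I|_H$, and for such $L$ we get $e_i(I|_H)=e(I|_L)=e_i(I)$.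

**(F3)** (Rees.) If $J\subseteq J'$ have finite colength and $e(J)=e(J')$, then $\overline J=\overline{J'}$.

**(F4)** (Briançon–Skoda.) $\overline{I^p}\subseteq I^{p-n+1}$ for $p\ge n$.

**(F5)** (Local vanishing, Lazarsfeld, *Positivity II*, 9.4.) On a log resolution, $R^1\mu_*\mathcal O_Y(K_{Y/X}-\lfloor sF\rfloor)=0$ for rational $s>0$. It then holds for real $s>0$, since $\lfloor sF\rfloor=\lfloor s'F\rfloor$ for rational $s'\ge s$ close to $s$.

**Lemma 1.** Let $u$ be a valuation on $\mathcal O_n$ with values in $\mathbb R_{\ge0}\cup\{\infty\}$, and $J$ an ideal with $u(g)\ge t$ for all $g\in J$, where $t>0$. Then $u(f)\ge t$ for all $f\in\overline J$. In particular, for $t>0$ the ideal $\{u\ge t\}$ is integrally closed.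

*Proof.* Let $f^k+a_1f^{k-1}+\dots+a_k=0$ with $a_j\in J^j$, so $u(a_j)\ge jt$. If $u(f)<t$, then $u(a_jf^{k-j})\ge jt+(k-j)u(f)>k\,u(f)$ for all $j\ge1$, which contradicts $f^k=-\sum_ja_jf^{k-j}$. $\square$

## 5. Monomial valuations, and why diagonal ideals give equality

For positive real weights, the monomial valuation in coordinates $z$ takes a power series to the minimal weight of its monomials.

**Lemma 2.** Let $z_1,\dots,z_n$ be coordinates, $N_i\in\mathbb Z_{\ge1}$, $Q=\langle z_1^{N_1},\dots,z_n^{N_n}\rangle$, and $u$ the monomial valuation with $u(z_i)=1/N_i$. For every integer $p\ge1$, $\overline{Q^p}=\{f:u(f)\ge p\}$.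

*Proof.* All elements of $Q^p$ have $u\ge p$, so "$\subseteq$" is Lemma 1. Conversely, $\{u\ge p\}$ contains some $\mathfrak m_n^M$, all of whose monomials have $u\ge p$. An $f$ with $u(f)\ge p$ is a polynomial with monomials of $u$-value $\ge p$ plus an element of $\mathfrak m_n^M$. So $\{u\ge p\}$ is generated by monomials $z^\alpha$ with $\sum\alpha_i/N_i\ge p$. For such $\alpha$ let $R=\mathrm{lcm}(N_1,\dots,N_n)$. Then
$$(z^\alpha)^R=\prod_i(z_i^{N_i})^{\alpha_iR/N_i},\qquad\sum_i\alpha_iR/N_i\ge pR,$$
so $(z^\alpha)^R\in Q^{pR}=(Q^p)^R$, and $z^\alpha$ is integral over $Q^p$. $\square$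

**Proposition 3 (the "if" part).** Let $\overline I=\overline Q$ with $Q=\langle z_1^{r_1},\dots,z_n^{r_n}\rangle$ and $r_1\le\dots\le r_n$. Then $e_i(I)=r_1\cdots r_i$, so $r_i=e_i(I)/e_{i-1}(I)$, and $\mathrm{DP}(I)=\mathrm{lct}(I)=\sum_i1/r_i$.

*Proof.* We have $e_i(I)=e_i(Q)$ and $\mathrm{lct}(I)=\mathrm{lct}(Q)$, and these numbers do not depend on coordinates, so we may use linear subspaces in the coordinates $z$.

*Multiplicities.* Let $L$ be a general linear subspace of dimension $i\ge1$. Then $z_1,\dots,z_i$ are coordinates on $L$ and, for $j>i$, $z_j|_L$ is a linear form in them. A monomial of degree $r_j$ in $z_1,\dots,z_i$ with exponent $\alpha$ satisfies $\sum_{k\le i}\alpha_k/r_k\ge\sum_k\alpha_k/r_j=1$, because $r_k\le r_j$. By Lemma 2 on $L$ with $p=1$, $(z_j|_L)^{r_j}\in\overline{\langle z_1^{r_1},\dots,z_i^{r_i}\rangle}$. Hence $Q|_L$ has the same integral closure as $\langle z_1^{r_1},\dots,z_i^{r_i}\rangle$, and $e_i(I)=e(Q|_L)=r_1\cdots r_i$. So $\mathrm{DP}(I)=\sum1/r_i$.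

*Threshold.* Let $\psi=\sum_j|z_j|^{2r_j}$ and $\epsilon\in\{0,1\}$. We claim, for each $i$,
$$|z_i|^{2\epsilon}\psi^{-s}\ \text{is integrable near }0\iff s<\sum_j\frac1{r_j}+\frac\epsilon{r_i}.\tag{2}$$
The sets $\{\psi<c\}$ form a neighborhood basis of $0$. The substitution $z_j=2^{-k/r_j}\zeta_j$ gives $\psi(z)=2^{-2k}\psi(\zeta)$, multiplies volume by $\prod_j2^{-2k/r_j}$, and multiplies $|z_i|^{2\epsilon}$ by $2^{-2k\epsilon/r_i}$. So the integral over the shell $\{2^{-2(k+1)}\le\psi<2^{-2k}\}$ equals $2^{-2k(\sum_j1/r_j+\epsilon/r_i-s)}$ times the integral over the shell $k=0$, which is positive and finite. The geometric series over $k$ converges iff the inequality in (2) holds. With $\epsilon=0$, $\mathrm{lct}(I)=\sum1/r_j=\mathrm{DP}(I)$. $\square$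

The case $\epsilon=1$ will be as important: it says exactly for which $s$ the coordinate $z_i$ lies in the multiplier ideal.

## 6. Restriction to a hyperplane: what is lost

The first thing to try for "only if" is induction on $n$. Let $\mathrm{DP}(I)=\mathrm{lct}(I)$ and restrict to a general hyperplane $H=\{h=0\}$. By (F2),
$$\mathrm{DP}(I|_H)=\mathrm{DP}(I)-\frac{e_{n-1}}{e_n}.$$
If equality held for $I|_H$, then $I|_H$ would be diagonal in some coordinates $y_i$ of $H$; lift the $y_i$ to $\mathbb C^n$, add $z_n=h$, and hope. This stops at two points.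

The first: the usual comparison under restriction is $\mathrm{lct}(I|_H)\le\mathrm{lct}(I)$. With the Demailly–Pham inequality on $H$ it only gives
$$\mathrm{DP}(I)-\frac{e_{n-1}}{e_n}\ \le\ \mathrm{lct}(I|_H)\ \le\ \mathrm{DP}(I),$$
and to conclude equality on $H$ one has to gain $e_{n-1}/e_n$ on the right. For $n=2$ this is automatic, since equality always holds on a line, but for $n\ge3$ it is not.

The second: even when $I|_H$ is known to be diagonal, an arbitrary lift of its coordinates is wrong. Take $I=\langle(y-x^2)^2,x^5\rangle$ and $h=x-cy$ with $c\ne0$. On $H$, with coordinate $y$, $x=cy$ and $I|_H=\langle y^2\rangle$. The obvious lift of $y|_H$ is $y$. But $I$ is not diagonal in the coordinates $(y,h)$: on $y=0$ the order of $I$ is $4$, on $h=0$ it is $2$, so as in Section 3 the multiplicity would be $8$ instead of $10$.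

The valuation tells us what went wrong. Let $v$ be the monomial valuation with $v(z)=\frac12$, $v(x)=\frac15$, where $z=y-x^2$. By Lemma 2, $\overline I=\{v\ge1\}$. We have $v(y)=v(z+x^2)=\min(\frac12,\frac25)=\frac25$, which is less than $\frac12$, so $y^2\notin\overline I$. But there is another lift of $y|_H$, namely
$$f=y-xh=y-x^2+cxy=z(1+cx)+cx^3,\qquad v(f)=\min(\tfrac12,\tfrac35)=\tfrac12 .$$
Now $f,h$ are coordinates, $v(h)=\frac15$, so $\langle f^2,h^5\rangle\subseteq\{v\ge1\}=\overline I$, and both sides have multiplicity $10$. By (F3), $\overline I=\overline{\langle f^2,h^5\rangle}$. The right lift is the one whose $v$-value is as large as it should be.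

So the way past both points is to carry the valuation $v$ of Section 1 through the restriction. A lifting lemma, proved by adjunction and vanishing, will give lifts with a lower bound on $v$, with a loss of exactly $v(h)$. This turns both points into one question: what is $v(h)$? Equality $\mathrm{DP}(I)=\mathrm{lct}(I)$ will force $\mathfrak a_p=\overline{I^p}$ for all $p$, and then counting dimensions gives $v(h)=e_{n-1}/e_n$, which is the missing amount.

## 7. Lifting functions from $H$ with control along $E$

**Lemma 4.** Let $n\ge2$, $I$ as above, $h\ne0$ a linear form, $H=\{h=0\}$, $E$ a divisor over $0$, $s>0$. If $y\in\mathcal J((I|_H)^s)\subseteq\mathcal O_{H,0}$, there is $f\in\mathcal O_n$ with $f|_H=y$ and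
$$\mathrm{ord}_E(f)+A(E)-\mathrm{ord}_E(h)>s\,\mathrm{ord}_E(I).$$

*Proof.* **Set-up.** We choose a model that resolves $I$, $H$ and $E$ at once. Take a log resolution $\mu:Y\to X$ of $\mathcal I\cdot\mathcal O_X(-H)$ on which $E$ is a divisor. Locally $h\,\mathcal I\mathcal O_Y=(g)$; then $g=hg'$ with $g'\in\mathcal I\mathcal O_Y$, and canceling $h$ gives $\mathcal I\mathcal O_Y=(g')$. So $\mathcal I\mathcal O_Y=\mathcal O_Y(-F)$ is invertible. Let $H'$ be the strict transform of $H$. The divisor $F+H'+\mathrm{Exc}(\mu)$ has snc support, so $H'$ is smooth, and $\mu$ is also a log resolution of $\mathcal I$. Every component of $F$ lies over $0$; as $n\ge2$, it is exceptional and different from $H'$. Put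
$$D=K_{Y/X}-\mu^*H+H'-\lfloor sF\rfloor .$$
The coefficient of $H'$ in $D$ is $0-1+1-0=0$. Since $\mu^*H-H'\ge0$, we have $D\le K_{Y/X}$, so $\mathfrak a:=\mu_*\mathcal O_Y(D)\subseteq\mu_*\mathcal O_Y(K_{Y/X})=\mathcal O_X$ is an ideal.

**Adjunction.** We identify $D|_{H'}$ with the divisor defining the multiplier ideal of $\mathcal I|_H$. The set $\mu(\mathrm{Exc}(\mu))$ has codimension $\ge2$, so $\mu$ is an isomorphism over a general point of $H$, and $H'\to H$ is projective and birational. The form $\mu^*(dx_1\wedge\dots\wedge dx_n/h)$ has divisor $K_{Y/X}-\mu^*H$, with coefficient $-1$ along $H'$ and otherwise exceptional support. The Poincaré residue of $dx_1\wedge\dots\wedge dx_n/h$ along $H$ is a generator of $\omega_H$. At a general point of $H'$, where $\mu$ is an isomorphism, the residue of the pulled-back form is the pull-back of this generator, and so it is everywhere, as both are meromorphic forms on $H'$. Near a point of $H'$ take snc coordinates with $H'=\{t_1=0\}$. The pulled-back form is a unit times $t_1^{-1}\prod_{i\ge2}t_i^{c_i}\,dt_1\wedge\dots\wedge dt_n$,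 and its residue is a unit times $\prod_{i\ge2}t_i^{c_i}\,dt_2\wedge\dots\wedge dt_n$. Comparing divisors,
$$K_{H'/H}=(K_{Y/X}-\mu^*H+H')|_{H'}.$$
By the snc condition, distinct components of $F$ restrict to reduced divisors on $H'$ without common components, so $\lfloor sF\rfloor|_{H'}=\lfloor sF|_{H'}\rfloor$. Also $\mathcal I\mathcal O_{H'}=\mathcal O_{H'}(-F|_{H'})$. The support of $K_{H'/H}$ is $\mathrm{Exc}(H'\to H)$, as a birational morphism between smooth varieties is a local isomorphism where its Jacobian does not vanish. By the displayed formula this support lies in $\mathrm{Exc}(\mu)|_{H'}$. So $F|_{H'}$ and $\mathrm{Exc}(H'\to H)$ lie in the snc divisor $(F\cup\mathrm{Exc}(\mu))|_{H'}$. Hence $H'\to H$ is a log resolution of $\mathcal I|_H$, and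
$$D|_{H'}=K_{H'/H}-\lfloor sF|_{H'}\rfloor .$$

**Surjectivity.** We show that restriction maps $\mathfrak a$ onto the multiplier ideal of $\mathcal I|_H$. Apply $\mu_*$ to
$$0\to\mathcal O_Y(D-H')\to\mathcal O_Y(D)\to\mathcal O_{H'}(K_{H'/H}-\lfloor sF|_{H'}\rfloor)\to0 .$$
Here $D-H'=K_{Y/X}-\lfloor sF\rfloor-\mu^*H$, so by the projection formula and (F5)
$$R^1\mu_*\mathcal O_Y(D-H')=\mathcal O_X(-H)\otimes R^1\mu_*\mathcal O_Y(K_{Y/X}-\lfloor sF\rfloor)=0 .$$
Since $D$ has coefficient $0$ along $H'$, the right-hand map restricts functions to $H'$; a function $f\in\mathfrak a$ goes to the pull-back of $f|_H$. So $f\mapsto f|_H$ maps $\mathfrak a$ onto the algebraic multiplier ideal of $(\mathcal I|_H)^s$, whose germ at $0$ generates $\mathcal J((I|_H)^s)$ by Section 4.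

**The lift.** It remains to lift $y$ and to read off the order. Write $y=\sum_kc_k\,(f_k|_H)$ with $c_k\in\mathcal O_{H,0}$ and $f_k$ in the germ of $\mathfrak a$ at $0$. Lift each $c_k$ to $\tilde c_k\in\mathcal O_n$ and put $f=\sum_k\tilde c_kf_k$. Then $f|_H=y$. As $E$ lies over $0$ and $n\ge2$, $E\ne H'$, so the coefficient of $E$ in $D$ is $(A(E)-1)-\mathrm{ord}_E(h)-\lfloor s\,\mathrm{ord}_E(I)\rfloor$, and
$$\mathrm{ord}_E(f)\ge\min_k\mathrm{ord}_E(f_k)\ge-(A(E)-1)+\mathrm{ord}_E(h)+\lfloor s\,\mathrm{ord}_E(I)\rfloor>-A(E)+\mathrm{ord}_E(h)+s\,\mathrm{ord}_E(I),$$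
the last step because $\lfloor\tau\rfloor+1>\tau$. $\square$

With $y=1$ and $s<\mathrm{lct}(I|_H)$, the lift $f$ is a unit, so $\mathrm{ord}_E(f)=0$. If $E$ computes $\mathrm{lct}(I)$, dividing by $b$ and letting $s\to\mathrm{lct}(I|_H)$ gives
$$\mathrm{lct}(I|_H)\le A(v)-v(h)=\mathrm{lct}(I)-v(h).\tag{3}$$
This sharpens the comparison of Section 6 by $v(h)>0$.

## 8. Equality determines $\overline{I^p}$ and the value $v(h)$

We first need that $\mathrm{DP}$ reverses inequalities between multiplicity sequences, strictly so in the last entry.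

**Lemma 5.** Let $s=(s_i)_0^n$ and $t=(t_i)_0^n$ be positive sequences with $s_i^2\le s_{i-1}s_{i+1}$ and $t_i^2\le t_{i-1}t_{i+1}$ for $1\le i\le n-1$, $s_0=t_0=1$, and $s_i\le t_i$ for all $i$. Put $\Phi(t)=\sum_{i=1}^nt_{i-1}/t_i$. Then $\Phi(t)\le\Phi(s)$, and equality implies $s_n=t_n$.

*Proof.* Let $\theta_i(\tau)=s_i^{1-\tau}t_i^\tau$ for $\tau\in[0,1]$. Then $\theta_i^2\le\theta_{i-1}\theta_{i+1}$, $\theta_0=1$, and $\theta_i'=\theta_i\log(t_i/s_i)\ge0$. Each $\theta_i$ with $1\le i\le n-1$ occurs in the two summands $\theta_{i-1}/\theta_i$ and $\theta_i/\theta_{i+1}$, so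
$$\frac{d}{d\tau}\Phi(\theta)=\sum_{i=1}^{n-1}\theta_i'\Big(\frac1{\theta_{i+1}}-\frac{\theta_{i-1}}{\theta_i^2}\Big)-\theta_n'\frac{\theta_{n-1}}{\theta_n^2}\le0,$$
since $\theta_i^2\le\theta_{i-1}\theta_{i+1}$ makes each bracket $\le0$. If $s_n<t_n$, the last term is negative for all $\tau$, so $\Phi(t)<\Phi(s)$. $\square$

Now let $n\ge2$ and $\mathrm{DP}(I)=\mathrm{lct}(I)$. Write $e_i=e_i(I)$, and let $E,b,v,\mathfrak a_t$ be as in Section 1; so
$$v(I)=1,\qquad A(v)=\mathrm{lct}(I)=\mathrm{DP}(I).$$
For $t>0$ the ideal $\mathfrak a_t$ is proper, contains a power of $\mathfrak m_n$ because $v(\mathfrak m_n)>0$, and is integrally closed by Lemma 1.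

**Step 1: $\overline{I^p}=\mathfrak a_p$ for every integer $p\ge1$.** This step shows that $v$ alone determines the integral closures of all powers of $I$. We have $I^p\subseteq\mathfrak a_p$, so $e_i(\mathfrak a_p)\le e_i(I^p)$ for all $i$. Both sequences satisfy the hypotheses of Lemma 5 by (F2). Therefore
$$\mathrm{DP}(I^p)\le\mathrm{DP}(\mathfrak a_p)\le\mathrm{lct}(\mathfrak a_p)\le\frac{A(v)}{v(\mathfrak a_p)}\le\frac{A(v)}p=\frac{\mathrm{DP}(I)}p=\mathrm{DP}(I^p).$$
The steps are, in order: Lemma 5; the Demailly–Pham inequality for $\mathfrak a_p$; (F1) for the divisor $E$ and the ideal $\mathfrak a_p$; $v(\mathfrak a_p)\ge p$; the hypothesis; and $e_i(I^p)=p^ie_i$. So all are equalities. The first one and Lemma 5 give $e(\mathfrak a_p)=e(I^p)$, and (F3) gives $\overline{I^p}=\overline{\mathfrak a_p}=\mathfrak a_p$.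

**Step 2: for a general linear form $h$, $v(h)=v(\mathfrak m_n)=e_{n-1}/e_n$.** This step finds the amount lost under restriction. We have $v(\mathfrak m_n)=\min_iv(x_i)$. The linear forms with $v(h)>\min_iv(x_i)$ form a linear subspace, which is proper because some $x_i$ is not in it. So a general $h$ satisfies $v(h)=v(\mathfrak m_n)$ and also, with $H=\{h=0\}$, $e_i(I|_H)=e_i$ for $i\le n-1$. Fix such an $h$ for the rest of the proof, and put $\delta=v(h)>0$ and $d(t)=\dim\mathcal O_n/\mathfrak a_t$.

Since $v(fh)=v(f)+\delta$, we have $\mathfrak a_t:h=\mathfrak a_{t-\delta}$. The exact sequence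
$$0\to\mathcal O_n/(\mathfrak a_t:h)\xrightarrow{\ h\ }\mathcal O_n/\mathfrak a_t\to\mathcal O_n/(\mathfrak a_t+h\mathcal O_n)\to0$$
gives $\dim\mathcal O_H/\mathfrak a_t\mathcal O_H=d(t)-d(t-\delta)$, where $\mathcal O_H=\mathcal O_{H,0}$. Since $\mathfrak a_0=\mathcal O_n$, $d(0)=0$; summing over $t=\delta,2\delta,\dots,Q\delta$,
$$d(Q\delta)=\sum_{q=1}^Q\dim\mathcal O_H/\mathfrak a_{q\delta}\mathcal O_H.\tag{4}$$
Next we compute both sides asymptotically. For $t\ge n$, Step 1 and (F4) give
$$I^{\lceil t\rceil}\subseteq\mathfrak a_{\lceil t\rceil}\subseteq\mathfrak a_t\subseteq\mathfrak a_{\lfloor t\rfloor}=\overline{I^{\lfloor t\rfloor}}\subseteq I^{\lfloor t\rfloor-n+1}.$$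
So $d(t)$ lies between the values of $k\mapsto\dim\mathcal O_n/I^k$ at $\lfloor t\rfloor-n+1$ and $\lceil t\rceil$. Restricting the inclusions to $H$, $\dim\mathcal O_H/\mathfrak a_t\mathcal O_H$ lies between the corresponding values for $I|_H$, and $e(I|_H)=e_{n-1}$. As $t\to\infty$,
$$d(t)=\frac{e_n}{n!}t^n+O(t^{n-1}),\qquad\dim\mathcal O_H/\mathfrak a_t\mathcal O_H=\frac{e_{n-1}}{(n-1)!}t^{n-1}+O(t^{n-2}).$$
The finitely many $q$ with $q\delta<n$ contribute $O(1)$ to (4). Hence the right side of (4) is
$$\frac{e_{n-1}\delta^{n-1}}{(n-1)!}\sum_{q\le Q}q^{n-1}+O(Q^{n-1})=\frac{e_{n-1}\delta^{n-1}}{n!}Q^n+O(Q^{n-1}),$$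
and the left side is $\frac{e_n\delta^n}{n!}Q^n+O(Q^{n-1})$. Comparing leading terms, $\delta=e_{n-1}/e_n$.

For $I=\langle(y-x^2)^2,x^5\rangle$ and the monomial $v$ of Section 6, this reads $\frac15=\frac2{10}$.

## 9. From $I|_H$ back to $I$: coordinates with prescribed values

We now prove "only if" by induction on $n$. For $n=1$, $I=\langle x^r\rangle$ is diagonal. Let $n\ge2$, and continue with the notation and the $h$ of Section 8.

**Step 3: equality holds for $I|_H$.** This step makes the induction possible. By (3), Step 2, (F2), and the Demailly–Pham inequality on $H$,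
$$\mathrm{lct}(I|_H)\le A(v)-v(h)=\mathrm{DP}(I)-\frac{e_{n-1}}{e_n}=\sum_{i=1}^{n-1}\frac{e_{i-1}}{e_i}=\mathrm{DP}(I|_H)\le\mathrm{lct}(I|_H).$$
So $\mathrm{DP}(I|_H)=\mathrm{lct}(I|_H)=A(v)-v(h)$. By induction, applied to $\mathcal O_{H,0}\cong\mathcal O_{n-1}$, there are coordinates $y_1,\dots,y_{n-1}$ of $(H,0)$ and positive integers $r_1\le\dots\le r_{n-1}$ with $\overline{I|_H}=\overline{\langle y_1^{r_1},\dots,y_{n-1}^{r_{n-1}}\rangle}$. Put $A'=\sum_{i<n}1/r_i$. By Proposition 3 on $H$,
$$A'=\mathrm{lct}(I|_H)=A(v)-v(h),\qquad r_1\cdots r_{n-1}=e(I|_H)=e_{n-1}.\tag{5}$$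

**Step 4: lifting the coordinates.** We look for lifts $z_i$ of $y_i$ with $v(z_i)\ge1/r_i$. Fix $i<n$. By (2) on $H$ with $\epsilon=1$, and because multiplier ideals depend only on integral closures (F1), $y_i\in\mathcal J((I|_H)^s)$ for all $0<s<A'+1/r_i$. For each such $s$, Lemma 4, divided by $b$, gives $f\in\mathcal O_n$ with $f|_H=y_i$ and, by (5),
$$v(f)>s-(A(v)-v(h))=s-A'.$$
The lift depends on $s$, so we cannot simply let $s\to A'+1/r_i$. But $v$ takes values in the discrete set $\frac1b\mathbb Z$. Choose $s$ so close to $A'+1/r_i$ that the open interval $(s-A',1/r_i)$ contains no element of $\frac1b\mathbb Z$. Then $v(f)\ge1/r_i$; call this $f$ now $z_i$. So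
$$z_i|_H=y_i,\qquad v(z_i)\ge\frac1{r_i}\qquad(1\le i\le n-1).$$
Put $z_n=h$. The differentials of $z_1,\dots,z_{n-1}$ are independent on the tangent space of $H$, on which $dh$ vanishes, and $dh\neq0$. So $z_1,\dots,z_n$ are coordinates of $(\mathbb C^n,0)$. Let $w_i=1/r_i$ for $i<n$ and $w_n=v(h)=e_{n-1}/e_n$, so $v(z_i)\ge w_i$ for all $i$. Let $w$ be the monomial valuation in the coordinates $z$ with $w(z_i)=w_i$.

**Step 5: conclusion.** We now have coordinates with good $v$-values, and we compare multiplicities as for $\langle f^2,h^5\rangle$ in Section 6. We do not yet know that $1/w_n$ is an integer, so we work with a power of $I$ first.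

*A diagonal ideal for $I^p$.* Let $p=e_{n-1}$, so that $p/w_n=e_n$, and let
$$\mathfrak q=\langle z_1^{pr_1},\dots,z_{n-1}^{pr_{n-1}},z_n^{e_n}\rangle .$$
We have $v(z_i^{pr_i})\ge p$ for $i<n$ and $v(z_n^{e_n})=e_nw_n=p$, so $\mathfrak q\subseteq\mathfrak a_p=\overline{I^p}$ by Step 1. By (5),
$$e(\mathfrak q)=p^{n-1}r_1\cdots r_{n-1}\,e_n=p^{n-1}e_{n-1}e_n=p^ne_n=e(\overline{I^p}).$$
By (F3), $\overline{\mathfrak q}=\overline{I^p}$. Lemma 2 for $\mathfrak q$, whose monomial valuation is $u=w/p$ because $1/(pr_i)=w_i/p$ and $1/e_n=w_n/p$, gives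
$$\overline{I^p}=\overline{\mathfrak q}=\{f:\ w(f)\ge p\}.\tag{6}$$

*$1/w_n$ is an integer.* Let $C$ be the smooth curve $z_1=\dots=z_{n-1}=0$, and let $N\in\mathbb Z_{\ge1}$ be the order of $I|_C\subseteq\mathbb C\{z_n\}$, which is finite as $I$ has finite colength. If $f\in\overline J$, restricting the equation of integral dependence shows that $f|_C$ is integral over $J|_C$. Ideals of $\mathbb C\{z_n\}$ are integrally closed: they are $\langle z_n^k\rangle=\{\mathrm{ord}\ge k\}$, and the argument of Lemma 1 applies. So $J$ and $\overline J$ have the same order along any smooth curve; this is the fact used in Sections 3 and 6. Hence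
$$pN=\mathrm{ord}(I^p|_C)=\mathrm{ord}(\overline{I^p}|_C)=\mathrm{ord}(\overline{\mathfrak q}|_C)=\mathrm{ord}(\mathfrak q|_C)=e_n=\frac p{w_n},$$
and $1/w_n=N=:r_n$ is an integer.

*From $I^p$ to $I$.* We claim $f\in\overline I\iff f^p\in\overline{I^p}$. If $f\in\overline I$, then $fT$ is integral over the Rees algebra $\mathcal O_n[IT]\subset\mathcal O_n[T]$, hence so is $f^pT^p$. In an equation of degree $k$ for $f^pT^p$ take the part that is homogeneous of degree $pk$ in $T$; the coefficient of $(f^pT^p)^{k-j}$ then lies in $I^{pj}T^{pj}$, so $f^p$ is integral over $I^p$. Conversely, an equation $f^{pk}+a_1f^{p(k-1)}+\dots+a_k=0$ with $a_j\in I^{pj}$ is an equation of integral dependence of $f$ over $I$, since $a_j$ is the coefficient of $f^{pk-pj}$. With (6) and Lemma 2 for $\langle z_1^{r_1},\dots,z_n^{r_n}\rangle$,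
$$f\in\overline I\iff f^p\in\overline{I^p}\iff w(f^p)\ge p\iff w(f)\ge1\iff f\in\overline{\langle z_1^{r_1},\dots,z_n^{r_n}\rangle}.$$
Thus $\overline I=\overline{\langle z_1^{r_1},\dots,z_n^{r_n}\rangle}$, which completes the induction. The formula $r_i=e_i(I)/e_{i-1}(I)$ for the ordered exponents is in Proposition 3. Theorem A, and with it the conjecture, is proved. $\blacksquare$

## 10. Uniqueness of the valuation that computes $\mathrm{lct}(I)$

In Sections 8 and 9, $E$ was an arbitrary divisor over $0$ computing $\mathrm{lct}(I)$. The proof says what it must be.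

**Remark.** Let $n\ge2$ and $\mathrm{DP}(I)=\mathrm{lct}(I)$. Then exactly one divisorial valuation (of a divisor over $0$), up to scaling, computes $\mathrm{lct}(I)$: the monomial one with weights $1/r_i=e_{i-1}(I)/e_i(I)$.

Indeed, let $E$ compute $\mathrm{lct}(I)$, normalized to $v$ as before. By Step 1, for integers $k,p\ge1$ we have $f^k\in\overline{I^p}$ iff $k\,v(f)\ge p$. Hence
$$v(f)=\sup\{p/k:\ f^k\in\overline{I^p}\}\qquad(\sup\emptyset=0),$$
so $v$ is determined by $I$, and it is the only normalized valuation of this kind. To identify it, let $z_i,r_i,w$ be as in Section 9 and $\mathfrak d=\langle z_1^{r_1},\dots,z_n^{r_n}\rangle$. From $\overline I=\overline{\mathfrak d}$ we get $\overline{I^p}=\overline{\mathfrak d^p}$, and this is $\{w\ge p\}$ for all $p$ by Lemma 2. So the same formula holds with $w$ in place of $v$, and $v=w$. For the cusp of Section 1 this is what the three blow-ups showed: $E_3$ alone among the three computes $5/6$, with weights $v(x)=\frac13=\frac{e_1}{e_2}$ and $v(y)=\frac12=\frac{e_0}{e_1}$.
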